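
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Supercuspidal representations of $\mathbf{SL}_N(F)$\\ with more archetypes than their ramification degree}


\begin{abstract}
Let $F$ be a nonarchimedean local field of odd residual characteristic $p$. An archetype of a supercuspidal representation $\bar\pi$ of $\mathbf{SL}_N(F)$ is a conjugacy class of pairs $(K,\tau)$, with $K$ a maximal compact subgroup and $\tau$ an irreducible representation of $K$ that occurs in no irreducible representation other than $\bar\pi$. It has been conjectured that $\bar\pi$ has exactly $e_{\bar\pi}$ archetypes, where $e_{\bar\pi}$ is its ramification degree, and that they are all conjugate under $\mathbf{GL}_N(F)$. We show that both assertions fail over every such $F$ whenever $N>1$ is a power of $p$. The reason is that, for the wildly ramified extension $E=F[\sqrt[N]{\varpi}]$, where $\varpi$ is a uniformizer of $F$, a unit of $E$ whose norm is congruent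 to $1$ modulo $\varpi^2$ is itself close to $1$. We also show, for all $N\ge2$, that the archetypes coming from $\mathbf{GL}_N(F)$ always number exactly $e_{\bar\pi}$ and form a single $\mathbf{GL}_N(F)$-orbit.
\end{abstract}

\section{The question and the answer}

\subsection{Types, archetypes, ramification degree}

Let $F$ be a nonarchimedean local field of odd residual characteristic $p$, with ring of integers $\mathfrak o$, maximal ideal $\mathfrak p$, residue field $\mathbb F_q$, uniformizer $\varpi$ and normalized valuation $v$. Put
\[
\kappa=v(p)\in\{1,2,\dots\}\cup\{\infty\},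
\]
so that $\kappa=\infty$ exactly when $\operatorname{char}F=p$. Let $N\ge2$, $G=\mathbf{GL}_N(F)$ and $\bar G=\mathbf{SL}_N(F)$. Representations are smooth and complex. For $g\in G$ we write ${}^gH=gHg^{-1}$ and ${}^g\tau(x)=\tau(g^{-1}xg)$. For a character $\chi$ of $F^\times$ we write $\pi\otimes\chi$ for $\pi\otimes(\chi\circ\det)$.

Let $\mathfrak s$ be an inertial equivalence class for $\bar G$, let $K$ be a compact open subgroup of $\bar G$ and let $\tau$ be an irreducible representation of $K$. The pair $(K,\tau)$ is \emph{$\mathfrak s$-typical} if every irreducible representation of $\bar G$ whose restriction to $K$ contains $\tau$ has inertial support $\mathfrak s$. The group $\bar G$ has no nontrivial unramified characters, so the inertial class of a supercuspidal representation $\bar\pi$ is $\{\bar\pi\}$. Hence $(K,\tau)$ is typical for $\bar\pi$ if and only if $\bar\pi$ is, up to isomorphism, the only irreducible representation of $\bar G$ that contains $\tau$.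

An \emph{archetype} of $\bar\pi$ is the $\bar G$-conjugacy class of a pair $(K,\tau)$ that is typical for $\bar\pi$ and in which $K$ is a maximal compact subgroup of $\bar G$. Conjugation by $g\in G$ carries pairs typical for $\bar\pi$ to pairs typical for ${}^g\bar\pi$, so it permutes the archetypes of all supercuspidal representations. Two archetypes are called \emph{$G$-conjugate} if some $g\in G$ carries one to the other.

The \emph{ramification degree} $e_{\bar\pi}$ is defined through $G$. Choose a supercuspidal representation $\pi$ of $G$ whose restriction to $\bar G$ contains $\bar\pi$. Then $e_{\bar\pi}$ is the number for which there are exactly $N/e_{\bar\pi}$ unramified characters $\chi$ of $F^\times$ with $\pi\otimes\chi\simeq\pi$. It does not depend on the choice of $\pi$. The following is posed in \cite{Latham}.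

\begin{conjecture}
Let $\bar\pi$ be a supercuspidal representation of $\mathbf{SL}_N(F)$. Then $\bar\pi$ has precisely $e_{\bar\pi}$ archetypes, and any two of them are conjugate by an element of $\mathbf{GL}_N(F)$.
\end{conjecture}

\subsection{Standard archetypes}

Some archetypes come from $\mathbf{GL}_N(F)$. To describe them we recall two published facts.
\begin{itemize}
\item[(R)] \cite{GelbartKnapp,Tadic} The restriction to $\bar G$ of an irreducible representation of $G$ is a finite direct sum of irreducible representations. It is multiplicity-free, and $G$ permutes its components transitively. Every irreducible representation of $\bar G$ occurs in such a restriction.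
\item[(P)] \cite{Paskunas} Let $\pi$ be a supercuspidal representation of $G$ and $K=\mathbf{GL}_N(\mathfrak o)$. There is an irreducible representation $\rho$ of $K$, unique up to isomorphism, such that an irreducible representation $\pi'$ of $G$ contains $\rho$ if and only if $\pi'\simeq\pi\otimes\nu$ with $\nu$ unramified. Moreover $\dim\operatorname{Hom}_K(\rho,\pi)=1$.
\end{itemize}

We call $\rho$ the \emph{Pa\v{s}k\=unas type} of $\pi$ on $K$. By transport of structure, ${}^g\rho$ is the Pa\v{s}k\=unas type of ${}^g\pi\simeq\pi$ on ${}^gK$. Every maximal compact subgroup of $G$ is of the form ${}^gK$, so in $\mathbf{GL}_N(F)$ there is one conjugacy class of maximal compact subgroups and one type on it. In $\mathbf{SL}_N(F)$ there are $N$ conjugacy classes of maximal compact subgroups, permuted transitively by $G$, and restricting the Pa\v{s}k\=unas types to them gives candidates for archetypes.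

Accordingly, call an archetype of $\bar\pi$ \emph{standard} if it is the class of a pair $(K',\tau')$, where $\tau'$ is an irreducible component of the restriction to $K'$ of the Pa\v{s}k\=unas type of $\pi$ on the maximal compact subgroup of $G$ containing $K'$, and $\pi|_{\bar G}\supset\bar\pi$. (That maximal compact subgroup is unique; see Section~\ref{sec:background}. The choice of $\pi$ does not matter; see Step~4 in Section~\ref{sec:standard}.) By Theorem~\ref{thm:standard} below and its proof, there are exactly $e_{\bar\pi}$ standard archetypes, one on each of $e_{\bar\pi}$ of the $N$ conjugacy classes. The conjecture thus amounts to saying that \emph{nothing else} is typical.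

\subsection{Results}

\begin{theorem}\label{thm:counterexample}
Let $p$ be odd and $N=p^a$ with $a\ge1$. There is a supercuspidal representation $\bar\pi$ of $\mathbf{SL}_N(F)$ with $e_{\bar\pi}=N$ that has at least $N(q+1)>N$ archetypes, and these are not all $\mathbf{GL}_N(F)$-conjugate.
\end{theorem}

So both assertions of the conjecture are false. For $F=\mathbb Q_3$ and $N=3$, there is a $\bar\pi$ with $e_{\bar\pi}=3$ and at least $12$ archetypes, in at least two $\mathbf{GL}_3(F)$-orbits. The next theorem measures the failure.

\begin{theorem}\label{thm:quantitative}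
Let $p$ be odd, $N=p^a$ with $a\ge1$, let $r$ be an integer with $2\le r\le\kappa+1$, and let $E=F[\sqrt[N]{\varpi}]$, with maximal ideal $\mathfrak p_E$. There is a supercuspidal representation $\bar\pi$ of $\mathbf{SL}_N(F)$ with $e_{\bar\pi}=N$ and the following properties.
\begin{enumerate}
\item Each homothety class of lattices $M$ in $E$ such that $\mathfrak p_E^i\supset M\supset\mathfrak p_E^{i+r}$ for some $i$ gives an archetype of $\bar\pi$, and distinct classes give distinct archetypes. In particular $\bar\pi$ has at least $N(q+1)$ archetypes, and at least $q^{(N-1)j}$ archetypes if $r\ge Nj$ with $j\ge1$.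
\item The archetypes of $\bar\pi$ fall into at least
\[
1+\#\{w:\ 2\le w\le r,\ N\nmid w-1\}\ \ge\ 2
\]
$\mathbf{GL}_N(F)$-orbits.
\end{enumerate}
Hence, if $\operatorname{char}F=p$, then for fixed $N=p^a$ both the number of archetypes and the number of their $\mathbf{GL}_N(F)$-orbits are unbounded as $\bar\pi$ varies over these representations, while $e_{\bar\pi}=N$.
\end{theorem}

Since $\kappa\ge1$, the value $r=2$ is always allowed, and Theorem~\ref{thm:counterexample} is Theorem~\ref{thm:quantitative} for $r=2$. The last theorem says what remains true, without any condition on $N$.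

\begin{theorem}\label{thm:standard}
Let $N\ge2$ and let $\bar\pi$ be any supercuspidal representation of $\mathbf{SL}_N(F)$. There are exactly $e_{\bar\pi}$ standard archetypes of $\bar\pi$, and any two of them are $\mathbf{GL}_N(F)$-conjugate. Consequently $\bar\pi$ has at least $e_{\bar\pi}$ archetypes, and the conjecture holds for $\bar\pi$ if and only if all its archetypes are standard.
\end{theorem}

Theorem~\ref{thm:standard} uses (P). Theorems~\ref{thm:counterexample} and~\ref{thm:quantitative} use only standard facts: Mackey theory, the Iwahori--Bruhat decomposition and admissibility. We do not determine the full set of archetypes in the counterexamples, nor which pairs $(F,N)$ with $N$ not a power of $p$ admit counterexamples.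

\subsection{The idea, and the smallest case}\label{sec:idea}

Suppose that $\bar\pi=\operatorname{c-Ind}_{\bar J}^{\bar G}\mu$ with $\bar J$ compact open and $\mu$ irreducible. If a maximal compact subgroup $K'$ contains $\bar J$, then $\operatorname{Ind}_{\bar J}^{K'}\mu$ is irreducible and typical for $\bar\pi$, by transitivity of induction and Frobenius reciprocity. Maximal compact subgroups are stabilizers of lattices, so \emph{every homothety class of lattices fixed by $\bar J$ carries a typical representation}. To get many archetypes we want $\bar J$ to be so small that it fixes many lattices.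

In the construction below $\bar\pi$ is attached to an element $\beta$ generating a totally ramified extension $E=F[\varpi_E]$, $\varpi_E^N=\varpi$, and $G$ acts on the $F$-space $E$. The group $\bar J$ contains the units of $E$ of norm $1$, because they commute with $\beta$. Which lattices do they fix? Certainly the powers $L_i=\mathfrak p_E^i$. A lattice fixed by $1+\varpi_E$ is stable under $\varpi_E$, hence is an $\mathfrak o[\varpi_E]$-module, hence is some $L_i$. So for $\mathbf{GL}_N(F)$, where all units of $E$ occur, there is nothing else. If $p\nmid N$, the same is true for $\mathbf{SL}_N(F)$: the norm of $1+\varpi_E$ lies in $1+\mathfrak p$, so it equals $u^N$ with $u\in1+\mathfrak p$, and $u^{-1}(1+\varpi_E)$ is a unit of norm $1$ that fixes only the $L_i$.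

Now let $N=p=3$. For $e=x+y\varpi_E+z\varpi_E^2$ with $x,y,z\in\mathfrak o$,
\[
N_{E/F}(e)=x^3+\varpi y^3+\varpi^2z^3-3\varpi xyz\equiv x^3+\varpi y^3\pmod{\mathfrak p^2},
\]
because $3\in\mathfrak p$. Suppose $N_{E/F}(e)\in1+\mathfrak p^2$. Modulo $\mathfrak p$ this gives $x^3\equiv1$, so $x\equiv1$, since cubing is injective on $\mathbb F_q$; then $x^3\in1+\mathfrak p^2$. So $\varpi y^3\in\mathfrak p^2$ and $y\in\mathfrak p$. Therefore $e\in1+\mathfrak p_E^2$: a unit whose norm is close to $1$ is itself close to $1$. Such an $e$ fixes every lattice $M$ with $L_i\supset M\supset L_{i+2}$ for some $i$. Indeed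
\[
(e-1)M\subset(e-1)L_i\subset L_{i+2}\subset M ,
\]
so $eM\subset M$, and $eM=M$ because $\det e$ is a unit. Up to homothety these lattices are $L_0,L_1,L_2$ and, for each $i$ modulo $3$, the $q$ lattices $M\ne L_{i+1}$ strictly between $L_i$ and $L_{i+2}$: in all $3+3q$ classes (Figure~\ref{fig:chamber}).

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.35]
\foreach \x/\y in {0.3/-1.2,1/-1.4,1.7/-1.2}
 {\draw[gray] (0,0)--(\x,\y)--(2,0); \fill[gray] (\x,\y) circle (1.5pt);}
\foreach \x/\y in {2.712/1.566,2.189/2.072,2.889/0.860}
 {\draw[gray] (2,0)--(\x,\y)--(1,1.732); \fill[gray] (\x,\y) circle (1.5pt);}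
\foreach \x/\y in {-0.712/1.566,-0.189/2.072,-0.889/0.860}
 {\draw[gray] (0,0)--(\x,\y)--(1,1.732); \fill[gray] (\x,\y) circle (1.5pt);}
\draw[very thick] (0,0)--(2,0)--(1,1.732)--cycle;
\fill (0,0) circle (2pt); \fill (2,0) circle (2pt); \fill (1,1.732) circle (2pt);
\node[left] at (-0.05,-0.1) {$L_0$};
\node[right] at (2.05,-0.1) {$L_1$};
\node[above] at (1,1.78) {$L_2$};
\end{tikzpicture}
\caption{The case $N=3$, $q=3$. Vertices are homothety classes of lattices; three of them span a triangle if they have representatives $M_0\supset M_1\supset M_2\supset\varpi M_0$ with all inclusions strict. Black: the powers $L_0,L_1,L_2$ of $\mathfrak p_E$. Gray: for each edge of the black triangle, the $q=3$ further vertices that form a triangle with it. The inducing group $\bar J$ of the representation constructed for Theorem~\ref{thm:quantitative} with $r=2$ fixes all $3+3q=12$ vertices, so induction from $\bar J$ to the stabilizer of each vertex gives an archetype. These $12$ archetypes are distinct, and one constructed in this way from a black vertex is never $\mathbf{GL}_3(F)$-conjugate to one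 constructed from a gray vertex.}
\label{fig:chamber}
\end{figure}

It remains to construct $\bar\pi$ in such a way that $\bar J$ is little more than the group of norm-one units, and to show that different lattices give different archetypes. Every element of $\bar J$ will be a product $ew$ with $e$ a unit of $E$ and $w$ close to $1$; since its determinant is $1$, the norm of $e$ is close to $1$, and the observation above, extended to all powers $N$ of $p$, applies. Both tasks come down to computing the intertwining of one character $\theta$, in $\mathbf{GL}_N(F)$ and not just in $\mathbf{SL}_N(F)$. This is Proposition~\ref{prop:intertwining}, the technical heart of the paper. A character of a subgroup of $\mathbf{SL}_N(F)$ sees $\beta$ only up to adding a scalar $c$, and the problem is to bound $c$. Traces are of little help, since the trace of a scalar $c$ is $Nc$ and $p\mid N$; we compare determinants instead.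

\section{Background}\label{sec:background}

\subsection{Lattices and maximal compact subgroups}

Let $V$ be the $F$-space on which $G$ acts; lattices are $\mathfrak o$-lattices in $V$. For a homothety class $x=[M]$ of lattices let $K_x$ be the stabilizer of $M$ in $\bar G$.

\begin{lemma}\label{lem:lattices}
The lattices stable under $K_{[M]}$ are the $\varpi^iM$, $i\in\mathbb Z$. The map $x\mapsto K_x$ is a bijection from homothety classes of lattices to maximal compact subgroups of $\bar G$. The normalizer of $K_{[M]}$ in $G$ is $F^\times\operatorname{Stab}_G(M)$, and $K_{[M]}$ is its own normalizer in $\bar G$.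
\end{lemma}

\begin{proof}
We may take $M=\mathfrak o^N$, $K_{[M]}=\mathbf{SL}_N(\mathfrak o)$. Let $M'$ be a stable lattice. After scaling, $M'\subset\mathfrak o^N$ and $M'\not\subset\varpi\mathfrak o^N$, so $M'$ contains a primitive vector. As $N\ge2$, $\mathbf{SL}_N(\mathfrak o)$ is transitive on primitive vectors, so $M'=\mathfrak o^N$. This proves the first claim. It follows that $K_{x'}\subset K_x$ implies $x=x'$; in particular $x\mapsto K_x$ is injective. A compact subgroup of $\bar G$ stabilizes some lattice (the sum of the finitely many translates of any lattice), so it lies in some $K_x$; if it contains $K_{x'}$, then $K_{x'}\subset K_x$ and $x=x'$. Hence the maximal compact subgroups are exactly the $K_x$. If $g$ normalizes $K_{[M]}$, then $gM$ is $K_{[M]}$-stable, so $gM=\varpi^iM$ for some $i$ and $g\in F^\times\operatorname{Stab}_G(M)$; the converse is clear. If moreover $\det g=1$, then $iN=v(\det g)=0$, so $g\in K_{[M]}$.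
\end{proof}

The same argument shows that the maximal compact subgroups of $G$ are the groups $\operatorname{Stab}_G(M)$, and that $\operatorname{Stab}_G(M)$ is the only one containing $K_{[M]}$.

\subsection{Intertwining}

Let $H_1,H_2$ be subgroups of $G$ and $\mu_1,\mu_2$ representations of them. An element $g\in G$ \emph{intertwines $\mu_1$ with $\mu_2$} if $\operatorname{Hom}({}^g\mu_1,\mu_2)\ne0$, the homomorphisms being those of representations of ${}^gH_1\cap H_2$. If $\mu_1=\mu_2=\mu$, we say that $g$ intertwines $\mu$. A character $\theta$ of $H$ is intertwined by $g$ if and only if $\theta(y)=\theta(g^{-1}yg)$ for all $y\in H\cap{}^gH$. We use two standard facts.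
\begin{itemize}
\item[(M1)] Let $\mathcal G$ be a closed subgroup of $G$, let $H_1,H_2$ be open subgroups of $\mathcal G$ and let $\mu_i$ be an irreducible representation of $H_i$. If $\operatorname{c-Ind}_{H_1}^{\mathcal G}\mu_1\simeq\operatorname{c-Ind}_{H_2}^{\mathcal G}\mu_2$, then some $g\in\mathcal G$ intertwines $\mu_1$ with $\mu_2$. (This follows from Frobenius reciprocity and Mackey's restriction formula.)
\item[(M2)] Let $\mathcal G$ be $G$ or $\bar G$, let $H$ be an open subgroup that contains the center and is compact modulo it, and let $\mu$ be an irreducible representation of $H$. If every element of $\mathcal G$ that intertwines $\mu$ lies in $H$, then $\operatorname{c-Ind}_H^{\mathcal G}\mu$ is irreducible and supercuspidal (see \cite[\S1]{Carayol}, \cite[\S11.4]{BushnellHenniart}).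
\end{itemize}

\section{A wild extension and its Iwahori filtration}

From here to the end of Section~\ref{sec:archetypes}, $p$ is odd and $N>1$ is a power of $p$. In particular $N$ is odd and $N\ge3$.

Let $E=F[\varpi_E]$ with $\varpi_E^N=\varpi$, a totally ramified extension of degree $N$ since $X^N-\varpi$ is an Eisenstein polynomial. Let $\mathfrak o_E,\mathfrak p_E,v_E$ be its ring of integers, maximal ideal and normalized valuation, and put $U_E^j=1+\mathfrak p_E^j$ for $j\ge1$. Let $G$ act on $V=E$ through the basis $1,\varpi_E,\dots,\varpi_E^{N-1}$. Then $E^\times\subset G$ and $\det e=N_{E/F}(e)$ for $e\in E^\times$. As $N$ is odd, $\det\varpi_E=\varpi$.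

Put $L_i=\mathfrak p_E^i$ for $i\in\mathbb Z$; we call $\{L_i\}$ the \emph{chain}. Put
\[
P^k=\{x\in\operatorname{End}_F(E):\ xL_i\subset L_{i+k}\text{ for all }i\},\qquad A=P^0,\quad P=P^1,
\]
\[
U^0=A^\times,\qquad U^k=1+P^k\quad(k\ge1).
\]
Clearly $P^k=\varpi_E^kA=A\varpi_E^k$. In matrix entries ($0\le i,j\le N-1$),
\begin{equation}\label{eq:entries}
P^k=\{x:\ Nv(x_{ij})\ge k+j-i\ \text{ for all }i,j\}.
\end{equation}
Indeed, $L_l$ is the $\mathfrak o$-span of $\varpi_E^l,\dots,\varpi_E^{l+N-1}$, and each of these vectors is a power of $\varpi$ times a basis vector. So $x\in P^k$ if and only if $x\varpi_E^j\in L_{k+j}$ for $0\le j\le N-1$. Now $x\varpi_E^j=\sum_ix_{ij}\varpi_E^i$, and the nonzero terms of this sum have valuations $Nv(x_{ij})+i$ that are distinct modulo $N$. Hence the condition is that $Nv(x_{ij})+i\ge k+j$ for all $i$.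

By \eqref{eq:entries}, $A$ consists of the matrices over $\mathfrak o$ that are lower triangular modulo $\mathfrak p$, and $U^0$ is an Iwahori subgroup. The elements of $U^0$ stabilize $L_0$, so their eigenvalues are units. The stabilizer of the chain in $G$ is $\mathcal K=\langle\varpi_E\rangle U^0$; it normalizes every $U^k$.

Each $L_i/L_{i+1}$ is a line over $\mathbb F_q$, and the action of $A$ on these lines identifies $A/P$ with $\prod_{i\in\mathbb Z/N}\operatorname{End}(L_i/L_{i+1})=\mathbb F_q^N$ (the diagonal entries modulo $\mathfrak p$). Conjugation by $\varpi_E$ carries the action on $L_i/L_{i+1}$ to that on $L_{i+1}/L_{i+2}$, so it permutes the $N$ factors cyclically.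

Fix a character $\psi$ of $F$ that is trivial on $\mathfrak p$ but not on $\mathfrak o$. For a lattice $R$ in $\operatorname{End}_F(E)$ put $R^\perp=\{x:\psi(\operatorname{tr}(xy))=1\text{ for all }y\in R\}$. By duality $(R_1\cap R_2)^\perp=R_1^\perp+R_2^\perp$, and $(gRg^{-1})^\perp=gR^\perp g^{-1}$ for $g\in G$. For $x\in\operatorname{End}_F(E)$ write $\det(1+x)=1+\sum_{l=1}^Ne_l(x)$, where $e_l(x)$ is the sum of the principal $l\times l$ minors; so $e_1=\operatorname{tr}$.

\begin{lemma}\label{lem:filtration}
\begin{enumerate}
\item[(a)] If $k\ge1$ and $x\in P^k$, then $e_l(x)\in\mathfrak p^{\lceil lk/N\rceil}$ for $1\le l\le N$.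
\item[(b)] If $k\ge1$ and $g\in G$, then $\det(U^k\cap gU^kg^{-1})=\det U^k=1+\mathfrak p^{\lceil k/N\rceil}$.
\item[(c)] $(P^k)^\perp=P^{1-k}$ for all $k\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A principal minor is a signed sum of products $\prod_{j\in S}x_{\sigma(j)j}$ with $|S|=l$ and $\sigma$ a permutation of $S$. By \eqref{eq:entries}, $N$ times the valuation of such a product is at least $\sum_{j\in S}(k+j-\sigma(j))=lk$.

(b) By (a), $\det U^k\subset1+\mathfrak p^{\lceil k/N\rceil}$. Now let $t\in\mathfrak p^{\lceil k/N\rceil}$. By the Iwahori--Bruhat decomposition, $g=uwu'$ with $u,u'\in U^0$ and $w$ monomial. As $U^0$ normalizes $U^k$,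
\[
U^k\cap gU^kg^{-1}=u\,(U^k\cap wU^kw^{-1})\,u^{-1}.
\]
The matrix $d=\operatorname{diag}(1+t,1,\dots,1)$ lies in $U^k$, and $w^{-1}dw$ is diagonal with the same entries in another order, so it lies in $U^k$ as well. Thus $udu^{-1}$ lies in the intersection, and its determinant is $1+t$.

(c) By \eqref{eq:entries}, $x\in(P^k)^\perp$ if and only if $v(x_{ji})\ge1-\lceil(k+j-i)/N\rceil$ for all $i,j$. Since $1-\lceil c/N\rceil=\lceil(1-c)/N\rceil$ for every integer $c$, this says $Nv(x_{ji})\ge(1-k)+i-j$, which is the condition for $x\in P^{1-k}$.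
\end{proof}

The next lemma extends the computation of Section~\ref{sec:idea}. It is the reason for the bound $r\le\kappa+1$, and the main place where it matters that $N$ is a power of $p$: for $p\nmid N$ the element $u^{-1}(1+\varpi_E)$ of Section~\ref{sec:idea} contradicts its conclusion already for $j=2$.

\begin{lemma}\label{lem:norm}
Let $j$ be an integer with $1\le j\le\kappa+1$. If $e\in\mathfrak o_E^\times$ and $N_{E/F}(e)\in1+\mathfrak p^j$, then $e\in U_E^j$.
\end{lemma}

\begin{proof}
Let $c\in\mathfrak o$ and $l\ge1$; put $d=\gcd(l,N)$, $l=dl'$, $N=dN'$. We have $(\varpi_E^l)^{N'}=\varpi^{l'}$, and $X^{N'}-\varpi^{l'}$ is irreducible because its roots have valuation $l'/N'$ in lowest terms. So the characteristic polynomial of $\varpi_E^l$ is $(X^{N'}-\varpi^{l'})^d$. As $N'$ is odd, $N_{E/F}(1+c\varpi_E^l)=(1+y)^d$ with $y=c^{N'}\varpi^{l'}$. Since $d$ is a power of $p$ and $v(y)\ge1$, the intermediate terms of the binomial expansion lie in $p\,\mathfrak p=\mathfrak p^{\kappa+1}$ (they vanish if $\kappa=\infty$). Hence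
\begin{equation}\label{eq:norm}
N_{E/F}(1+c\varpi_E^l)\equiv1+c^N\varpi^l\pmod{\mathfrak p^{\kappa+1}}
\end{equation}
with equality if $\kappa=\infty$. An element of $U_E^i$ is a convergent product $\prod_{l\ge i}(1+c_l\varpi_E^l)$ with $c_l\in\mathfrak o$, and \eqref{eq:norm} shows that, for finite $i$ with $1\le i\le\kappa$,
\begin{equation}\label{eq:norm2}
N_{E/F}\Bigl(\prod_{l\ge i}(1+c_l\varpi_E^l)\Bigr)\equiv1+c_i^N\varpi^i\pmod{\mathfrak p^{i+1}}.
\end{equation}

Now let $e$ be as in the lemma. As $E/F$ is totally ramified, $e\in\zeta U_E^1$ with $\zeta\in\mathfrak o^\times$. Then $1\equiv N_{E/F}(e)\equiv\zeta^N\pmod{\mathfrak p}$. Since $N$ is a power of $p$, $\zeta\equiv1\pmod{\mathfrak p}$, so $e\in U_E^1$. Suppose $e\in U_E^i\setminus U_E^{i+1}$ with $1\le i<j$. Then $i\le\kappa$, and \eqref{eq:norm2} applies with $c_i\in\mathfrak o^\times$. So $N_{E/F}(e)\notin1+\mathfrak p^{i+1}\supset1+\mathfrak p^j$, a contradiction.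
\end{proof}

\section{The character $\theta$ and its intertwining}

\subsection{The parameters}

Fix an integer $r$ with $2\le r\le\kappa+1$ and put
\[
m=(r-1)N^2,\qquad n=2m+1,\qquad \beta=\varpi_E^{-n},\qquad s=\Bigl\lceil\frac{m+1}N\Bigr\rceil=(r-1)N+1 .
\]
Then $\lceil s/N\rceil=r$. The factor $N^2$ in $m$ is chosen because two successive steps below each cost a division by $N$: determinants of elements of $U^{m+1}$ lie in $1+\mathfrak p^s$, and determinants of elements of $U^s$ lie in $1+\mathfrak p^r$. (For $N=3$, $r=2$ we get $m=9$, $n=19$, $s=4$.) Since $n\equiv1\pmod p$, we have $\gcd(n,N)=1$. The minimal polynomial of $\beta$ is therefore $X^N-\varpi^{-n}$, and as $N$ is odd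
\begin{equation}\label{eq:detbeta}
\det\beta=\varpi^{-n},\qquad \det(\beta-c)=\varpi^{-n}-c^N\quad(c\in F).
\end{equation}

Define $\psi_\beta(1+x)=\psi(\operatorname{tr}\beta x)$ for $1+x\in U^{m+1}$. We have $P^{2m+2}=P^{n+1}$, $\beta P^{n+1}=P$ and $\operatorname{tr}P\subset\mathfrak p$, so the product term $xy$ in $(1+x)(1+y)$ does not contribute. Thus $\psi_\beta$ is a character of $U^{m+1}$, trivial on $U^{n+1}$. Put
\[
\bar H=U^{m+1}\cap\bar G,\qquad\theta=\psi_\beta|_{\bar H}.
\]

\begin{lemma}\label{lem:centralizer}
Let $j\ge1$ and $x\in U^0$. If $x\beta x^{-1}\beta^{-1}\in U^j$, then $x\in\mathfrak o_E^\times U^j$.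
\end{lemma}

\begin{proof}
We show by induction on $i$ that $x\in\mathfrak o_E^\times U^i$ for $0\le i\le j$. For $i=0$ this is the hypothesis. Let $0\le i<j$ and $x=ey$ with $e\in\mathfrak o_E^\times$, $y\in U^i$. As $e$ commutes with $\beta$ and normalizes $U^j$, we have $y\beta y^{-1}\beta^{-1}\in U^j$. Multiplying on the right by $\beta y\beta^{-1}\in U^0$ we get
\[
y-\beta y\beta^{-1}\in P^j\subset P^{i+1}.
\]
If $i=0$, put $\delta=y$; if $i\ge1$, write $y=1+\delta\varpi_E^i$ with $\delta\in A$. In both cases $\delta-\beta\delta\beta^{-1}\in P$. Conjugation by $\beta=\varpi_E^{-n}$ acts on $A/P=\mathbb F_q^N$ as a full $N$-cycle, because $\gcd(n,N)=1$. So the image of $\delta$ has all components equal: $\delta\equiv d\pmod P$ for some $d\in\mathfrak o$, and $d\in\mathfrak o^\times$ if $i=0$. Therefore $y\in dU^1$ if $i=0$, and $y\in(1+d\varpi_E^i)U^{i+1}$ if $i\ge1$. In both cases $x\in\mathfrak o_E^\times U^{i+1}$.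
\end{proof}

\subsection{The intertwining}

\begin{proposition}\label{prop:intertwining}
Let $g\in G$.
\begin{enumerate}
\item[(a)] If $g$ intertwines $\theta$, then $g\in\langle\varpi_E\rangle\,\mathfrak o_E^\times\,U^s$. In particular $g\in\mathcal K$.
\item[(b)] If $g$ intertwines $\psi_\beta$, then $g\in E^\times U^{m+1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
The plan is as follows. Intertwining says that a perturbation of $\beta$ is conjugate by $g$ to a perturbation of $\beta-c$ for a scalar $c$ (with $c=0$ in case (b)). A crude bound on $c$ forces $g$ to respect the chain. Then determinants give a sharp bound on $c$, and Lemma~\ref{lem:centralizer} finishes the proof.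

\medskip
\emph{Step 1: from intertwining to conjugacy.} Let $R=P^{m+1}\cap gP^{m+1}g^{-1}$, so that $1+R=U^{m+1}\cap gU^{m+1}g^{-1}$, and let
\[
\varphi(y)=\psi_\beta(y)\,\psi_\beta(g^{-1}yg)^{-1}\qquad(y\in1+R).
\]
In case (b), $\varphi=1$. In case (a), $\varphi$ is trivial on $(1+R)\cap\bar G=\bar H\cap g\bar Hg^{-1}$, so $\varphi=\eta\circ\det$ for a character $\eta$ of $\det(1+R)$, and $\det(1+R)=1+\mathfrak p^s$ by Lemma~\ref{lem:filtration}(b). Moreover $\varphi$ is trivial on $U^{n+1}\cap gU^{n+1}g^{-1}$. By Lemma~\ref{lem:filtration}(b) again, $\eta$ is trivial on $1+\mathfrak p^t$, where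
\[
t=\Bigl\lceil\frac{n+1}N\Bigr\rceil=\Bigl\lceil\frac{2(m+1)}N\Bigr\rceil\le2s .
\]
Hence $1+z\mapsto z$ is an isomorphism $(1+\mathfrak p^s)/(1+\mathfrak p^t)\simeq\mathfrak p^s/\mathfrak p^t$, and there is $c\in F$ with $\eta(1+z)=\psi(cz)$ for $z\in\mathfrak p^s$. For $x\in R$ and $l\ge2$, Lemma~\ref{lem:filtration}(a) gives $e_l(x)\in\mathfrak p^t$, so $\varphi(1+x)=\eta(\det(1+x))=\psi(c\operatorname{tr}x)$. On the other hand $\varphi(1+x)=\psi(\operatorname{tr}((\beta-g\beta g^{-1})x))$. We conclude that, with $c=0$ in case (b),
\[
\beta-g\beta g^{-1}-c\in R^\perp=P^{-m}+gP^{-m}g^{-1},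
\]
where the equality is Lemma~\ref{lem:filtration}(c). In other words, there are $u,u'\in P^{-m}$ with
\begin{equation}\label{eq:conj}
g\gamma g^{-1}=\gamma',\qquad \gamma=\beta+u,\quad\gamma'=\beta-c-u'.
\end{equation}

\medskip
\emph{Step 2: a first bound, $Nv(c)>-n$.} Since $\beta^{-1}P^{-m}=P^{n-m}=P^{m+1}$, we have $\gamma\in\beta U^{m+1}$. So $\gamma L_i=L_{i-n}$ for all $i$, and $\gamma^N\in\varpi^{-n}U^0$. Hence all eigenvalues of $\gamma$ have valuation $-n/N$, and so have those of $\gamma'$. Suppose $Nv(c)\le-n$. Then $Nv(c)<-n$, as $N\nmid n$, so $c^{-1}\beta\in P$ and $c^{-1}u'\in P^{-Nv(c)-m}\subset P$. Thus $c^{-1}\gamma'\in-U^1$ has unit eigenvalues, and those of $\gamma'$ have valuation $v(c)\ne-n/N$, a contradiction. So $Nv(c)>-n$, which means $c\beta^{-1}\in P$, and therefore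
\[
\beta-c\in\beta U^1,\qquad\gamma'\in\beta U^1 .
\]

\medskip
\emph{Step 3: $g\in\mathcal K$.} Both $\gamma$ and $\gamma'$ shift the chain by $-n$. As $\gcd(n,N)=1$, there are integers $a,b$ with $Nb-na=1$. Put $\Pi=\gamma^a\varpi^b$ and $\Pi'=\gamma'^a\varpi^b$. Then $\Pi L_i=\Pi'L_i=L_{i+1}$ for all $i$, and $g\Pi g^{-1}=\Pi'$.

We claim that a lattice $M$ with $\Pi'M\subset M$ belongs to the chain. Let $i$ be maximal with $M\subset L_i$ and pick $z\in M\setminus L_{i+1}$. For every $j\ge0$ the vector $\Pi'^jz\in M$ lies in $L_{i+j}\setminus L_{i+j+1}$, so it spans the line $L_{i+j}/L_{i+j+1}$. As $M\supset L_h$ for some $h\ge i$, descending induction on $h$ gives $M\supset L_i$, so $M=L_i$.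

Now $\Pi'gL_i=g\Pi L_i=gL_{i+1}\subset gL_i$, so by the claim every $gL_i$ belongs to the chain. As $gL_{i+1}$ has index $q$ in $gL_i$, the element $g$ shifts the chain, so $g\in\mathcal K$. Write $g=\varpi_E^lx$ with $x\in U^0$.

\medskip
\emph{Step 4: a sharp bound, $Nv(c)+n\ge s$.} Since $\gamma\in\beta U^{m+1}$, Lemma~\ref{lem:filtration}(b) and \eqref{eq:detbeta} give $\det\gamma\in\varpi^{-n}(1+\mathfrak p^s)$. By Step 2, $(\beta-c)^{-1}u'\in U^1\beta^{-1}P^{-m}\subset P^{m+1}$. So $\gamma'=(\beta-c)\bigl(1-(\beta-c)^{-1}u'\bigr)$ has determinant in $(\varpi^{-n}-c^N)(1+\mathfrak p^s)$. As $\det\gamma=\det\gamma'$, we get $1-c^N\varpi^n\in1+\mathfrak p^s$, that is, $Nv(c)+n\ge s$.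

\medskip
\emph{Step 5: conclusion.} By \eqref{eq:conj}, $x\gamma x^{-1}=\varpi_E^{-l}\gamma'\varpi_E^l\in\beta-c+P^{-m}$. Since $xux^{-1}\in P^{-m}$, also $x\beta x^{-1}\in\beta-c+P^{-m}$, so
\[
x\beta x^{-1}\beta^{-1}\in1-c\beta^{-1}+P^{m+1}.
\]
By Step 4, $c\beta^{-1}\in P^{Nv(c)+n}\subset P^s$ (read $c\beta^{-1}=0$ if $c=0$); moreover $s\le m+1$. So the left side lies in $U^s$, and in case (b), where $c=0$, it lies in $U^{m+1}$. Lemma~\ref{lem:centralizer} gives $x\in\mathfrak o_E^\times U^s$, respectively $x\in\mathfrak o_E^\times U^{m+1}$.
\end{proof}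

\section{The representation $\bar\pi$}

Let $\bar J$ be the stabilizer of $\theta$ in $U^0\cap\bar G$, a group that normalizes $\bar H$:
\[
\bar J=\{x\in U^0\cap\bar G:\ \theta(xyx^{-1})=\theta(y)\text{ for all }y\in\bar H\}.
\]
It contains $\bar H$ and the center of $\bar G$; it is open in the compact group $U^0\cap\bar G$, hence compact.

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] The set of elements of $\bar G$ that intertwine $\theta$ is $\bar J$.
\item[(b)] $\bar J\subset U^r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Elements of $\bar J$ clearly intertwine $\theta$. If $g\in\bar G$ intertwines $\theta$, then $g\in\mathcal K$ by Proposition~\ref{prop:intertwining}(a), say $g=\varpi_E^lx$ with $x\in U^0$. Comparing valuations of determinants, $l=0$, so $g\in U^0\cap\bar G$. This group normalizes $\bar H$, so intertwining $\theta$ means stabilizing it.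

(b) Let $x\in\bar J$. By Proposition~\ref{prop:intertwining}(a) and $v(\det x)=0$, we have $x=ew$ with $e\in\mathfrak o_E^\times$ and $w\in U^s$. So $N_{E/F}(e)=\det(w)^{-1}\in1+\mathfrak p^{\lceil s/N\rceil}=1+\mathfrak p^r$ by Lemma~\ref{lem:filtration}(b). As $r\le\kappa+1$, Lemma~\ref{lem:norm} gives $e\in U_E^r\subset U^r$. Since $r\le s$, also $w\in U^r$.
\end{proof}

Choose an irreducible representation $\mu$ of $\bar J$ that contains $\theta$. As $\bar J$ normalizes $\bar H$ and stabilizes $\theta$, the restriction $\mu|_{\bar H}$ is a multiple of $\theta$. Therefore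
\begin{equation}\label{eq:mutheta}
\text{every }g\in G\text{ that intertwines }\mu\text{ intertwines }\theta .
\end{equation}
By Lemma~\ref{lem:J}(a), every element of $\bar G$ that intertwines $\mu$ lies in $\bar J$. So by (M2)
\[
\bar\pi=\operatorname{c-Ind}_{\bar J}^{\bar G}\mu
\]
is irreducible and supercuspidal.

\begin{proposition}\label{prop:e}
$e_{\bar\pi}=N$.
\end{proposition}

\begin{proof}
Let $\pi$ be a supercuspidal representation of $G$ with $\pi|_{\bar G}\supset\bar\pi$. We have to show that $\pi\otimes\chi\simeq\pi$ with $\chi$ unramified implies $\chi=1$. We do this by describing $\pi$, up to a twist, as an induced representation.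

\emph{Normalizing $\pi$.} Since $\bar\pi$ contains $\mu$, the $\theta$-isotypic subspace of $\pi$ is nonzero. It is stable under $U^{m+1}$, because $U^{m+1}$ normalizes $\bar H$ and fixes $\theta=\psi_\beta|_{\bar H}$. On it $U^{m+1}$ acts by $\psi_\beta$ times a smooth representation of $U^{m+1}/\bar H$, which the determinant identifies with the compact abelian group $1+\mathfrak p^s$. So $\pi|_{U^{m+1}}$ contains $\psi_\beta\cdot(\chi_0\circ\det)$ for some character $\chi_0$ of $1+\mathfrak p^s$. Extend $\chi_0$ to $F^\times$ and twist $\pi$ by the inverse. This changes neither $\pi|_{\bar G}$ nor the set of $\chi$ with $\pi\otimes\chi\simeq\pi$. So we may assume that $\pi|_{U^{m+1}}$ contains $\psi_\beta$.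

\emph{Describing $\pi$.} Let $J=E^\times U^{m+1}$, an open subgroup of $G$ that contains the center and is compact modulo it. It stabilizes $\psi_\beta$. The $\psi_\beta$-isotypic subspace of $\pi$ is stable under $J$ and finite-dimensional by admissibility, so it contains an irreducible representation $\Lambda$ of $J$. Commutators of elements of $U^{m+1}$, and of elements of $E^\times$ with elements of $U^{m+1}$, lie in $\ker\psi_\beta$; so $J/\ker\psi_\beta$ is abelian and $\Lambda$ is a character, with $\Lambda|_{U^{m+1}}=\psi_\beta$. An element of $G$ that intertwines $\Lambda$ intertwines $\psi_\beta$, hence lies in $J$ by Proposition~\ref{prop:intertwining}(b). By (M2), $\operatorname{c-Ind}_J^G\Lambda$ is irreducible, and by Frobenius reciprocity it is isomorphic to $\pi$.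

\emph{Conclusion.} Let $\chi$ be unramified with $\pi\otimes\chi\simeq\pi$. Since $\pi\otimes\chi\simeq\operatorname{c-Ind}_J^G(\Lambda\otimes\chi)$, by (M1) some $g\in G$ intertwines $\Lambda$ with $\Lambda\otimes\chi$. As $\chi\circ\det$ is trivial on $U^{m+1}$, $g$ intertwines $\psi_\beta$, so $g\in J$, and therefore $\Lambda=\Lambda\otimes\chi$. Evaluating at $\varpi_E$ gives $1=\chi(\det\varpi_E)=\chi(\varpi)$, so $\chi=1$.
\end{proof}

\section{Many archetypes: proof of Theorems \ref{thm:counterexample} and \ref{thm:quantitative}}\label{sec:archetypes}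

\begin{proposition}\label{prop:arch}
Let $x,y$ be homothety classes of lattices with $\bar J\subset K_x$ and $\bar J\subset K_y$.
\begin{enumerate}
\item[(a)] $\tau_x=\operatorname{Ind}_{\bar J}^{K_x}\mu$ is irreducible, and $(K_x,\tau_x)$ is typical for $\bar\pi$.
\item[(b)] If $x\ne y$, then $(K_x,\tau_x)$ and $(K_y,\tau_y)$ define distinct archetypes.
\item[(c)] If the archetypes of $(K_x,\tau_x)$ and $(K_y,\tau_y)$ are $\mathbf{GL}_N(F)$-conjugate, then $y\in\mathcal Kx$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By transitivity of induction $\operatorname{c-Ind}_{K_x}^{\bar G}\tau_x=\bar\pi$, which is irreducible; so $\tau_x$ is irreducible. By Frobenius reciprocity an irreducible representation of $\bar G$ containing $\tau_x$ is a quotient of $\bar\pi$, so it is isomorphic to $\bar\pi$.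

For (b) and (c), suppose $g\in G$ satisfies ${}^gK_x=K_y$ and ${}^g\tau_x\simeq\tau_y$. Since ${}^gK_x=K_{gx}$, Lemma~\ref{lem:lattices} gives $gx=y$. Moreover
\[
\operatorname{Ind}_{{}^g\bar J}^{K_y}{}^g\mu\simeq\operatorname{Ind}_{\bar J}^{K_y}\mu .
\]
By (M1) applied to the compact group $K_y$, there is $k\in K_y$ that intertwines ${}^g\mu$ with $\mu$; that is, $kg$ intertwines $\mu$. Note that $kgx=ky=y$.

If the two archetypes are equal, there is such a $g$ in $\bar G$. Then $kg\in\bar J\subset K_x$ by \eqref{eq:mutheta} and Lemma~\ref{lem:J}(a), so $y=kgx=x$. This proves (b). If the two archetypes are $\mathbf{GL}_N(F)$-conjugate, there is such a $g$ in $G$ (after adjusting by an element of $\bar G$). By \eqref{eq:mutheta}, $kg$ intertwines $\theta$, so $kg\in\mathcal K$ by Proposition~\ref{prop:intertwining}(a), and $y=kgx\in\mathcal Kx$. This proves (c).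
\end{proof}

To apply this we need lattices fixed by $\bar J$, together with an invariant of $\mathcal K$-orbits. For a lattice $M$ let $L_i$ be the smallest member of the chain that contains $M$ and $L_j$ the largest one contained in $M$. The \emph{width} of $M$ is $j-i\ge0$. Since $\varpi L_i=L_{i+N}$, it depends only on $[M]$. It is invariant under $\mathcal K$, which permutes the chain by shifts, and it is $0$ exactly for members of the chain. The lattices in Theorem~\ref{thm:quantitative}(1) are those of width at most $r$.

\begin{proof}[Proof of Theorem \ref{thm:quantitative}]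
By Proposition~\ref{prop:e}, $e_{\bar\pi}=N$.

\emph{Each lattice of width at most $r$ gives an archetype.} Let $L_i\supset M\supset L_{i+r}$. For $y\in U^r$ we have $(y-1)M\subset(y-1)L_i\subset L_{i+r}\subset M$, and the same for $y^{-1}$; so $yM=M$. By Lemma~\ref{lem:J}(b), $\bar J\subset U^r\cap\bar G\subset K_{[M]}$. Now Proposition~\ref{prop:arch}(a),(b) proves the first statement of (1).

\emph{The bound $N(q+1)$.} The lattices $L_0,\dots,L_{N-1}$ represent the $N$ classes of width $0$. For $0\le i<N$, the quotient $L_i/L_{i+2}$ is an $\mathbb F_q$-space of dimension $2$, since $N\ge3$ and so $\varpi L_i=L_{i+N}\subset L_{i+2}$. The $q$ lines in it other than $L_{i+1}/L_{i+2}$ correspond to $q$ lattices of width $2\le r$ for which $L_i$ is the smallest chain member containing them. Two homothetic lattices among these have the same $i$, because scaling by $\varpi$ changes $i$ by $N$, and then they are equal. So we have $qN$ further classes, in all $N(q+1)$.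

\emph{The bound $q^{(N-1)j}$.} Suppose $r\ge Nj$. For $x\in L_0\setminus\varpi L_0$ the lattice $\mathfrak ox+\varpi^jL_0$ lies between $L_0$ and $L_{Nj}$, so its width is at most $Nj\le r$. These lattices correspond to the cyclic submodules of $L_0/\varpi^jL_0$ generated by primitive vectors, and their number is
\[
\frac{q^N-1}{q-1}\,q^{(N-1)(j-1)}\ge q^{(N-1)j}.
\]
Each of them lies in $L_0$ but not in $\varpi L_0$, so no two of them are homothetic.

\emph{Orbits.} By Proposition~\ref{prop:arch}(c), archetypes attached to classes of different width are not $\mathbf{GL}_N(F)$-conjugate. Width $0$ occurs. Let $2\le w\le r$ with $N\nmid w-1$. We show that $M=\mathfrak o+\mathfrak p_E^w$ has width exactly $w$. It lies in $L_0$ but not in $L_1$, and it contains $L_w$. If it contained $L_{w-1}$, then $\varpi_E^{w-1}=a+b$ with $a\in\mathfrak o$ and $b\in\mathfrak p_E^w$, so $w-1=v_E(a)\in N\mathbb Z$, contrary to assumption. This gives the lower bound in (2). It is at least $2$ because $w=2$ qualifies.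

\emph{Unboundedness.} If $\operatorname{char}F=p$, then $\kappa=\infty$ and $r$ may be arbitrarily large. The bound $q^{(N-1)j}$ with $j=\lfloor r/N\rfloor$ and the bound in (2) both tend to infinity with $r$.
\end{proof}

Taking $r=2$, that is $n=2N^2+1$, proves Theorem~\ref{thm:counterexample}. The conjecture is false.

\begin{remark}
The $N(q+1)$ archetypes are spread evenly over the $N$ conjugacy classes of maximal compact subgroups of $\bar G$. Indeed, let $M\ne L_{i+1}$ lie strictly between $L_i$ and $L_{i+2}$. Then $M$ and $L_{i+1}$ have the same index in $L_i$, so $M=hL_{i+1}$ with $\det h\in\mathfrak o^\times$, and we may take $\det h=1$ by changing $h$ by an element of the stabilizer of $L_{i+1}$. So $K_{[M]}$ and $K_{[L_{i+1}]}$ are $\bar G$-conjugate, although the archetypes constructed on them are not even $\mathbf{GL}_N(F)$-conjugate.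
\end{remark}

\section{Standard archetypes: proof of Theorem \ref{thm:standard}}\label{sec:standard}

Now $N\ge2$ is arbitrary. Let $\bar\pi$ be a supercuspidal representation of $\bar G$ and $\pi$ a supercuspidal representation of $G$ with $\pi|_{\bar G}\supset\bar\pi$. Let $K=\mathbf{GL}_N(\mathfrak o)$ and $\bar K=\mathbf{SL}_N(\mathfrak o)$, so that $\det$ identifies $K/\bar K$ with $\mathfrak o^\times$, and let $\rho$ be the Pa\v{s}k\=unas type of $\pi$ on $K$. For a character $\chi_0$ of $\mathfrak o^\times$ write $\rho\chi_0=\rho\otimes(\chi_0\circ\det)$.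

The plan is to decompose $\rho|_{\bar K}$ and to match its components with components of $\pi|_{\bar G}$. Both decompositions are governed by the group
\[
X=\{\chi:\ \pi\otimes\chi\simeq\pi\}
\]
and, on the side of $\bar G$, by the stabilizer $S$ of the isomorphism class of $\bar\pi$ in $G$. Once the components are matched, counting standard archetypes is a matter of valuations of determinants.

\begin{proof}[Proof of Theorem \ref{thm:standard}]
\textbf{Step 0: $X$ and $S$.} Since $S\supset\bar G$ and $G/\bar G\simeq F^\times$ is abelian, $S=\det^{-1}(\det S)$ is normal in $G$. By (R), $S$ has finite index and is the stabilizer of every component of $\pi|_{\bar G}$. We regard $\bar\pi$ as a subspace of $\pi$; it is determined by its isomorphism class, as $\pi|_{\bar G}$ is multiplicity-free. So $g\in S$ if and only if $\pi(g)$ maps this subspace to itself, which is so when $g$ fixes some nonzero vector of it. Hence $S$ is open. We claim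
\begin{equation}\label{eq:X}
X=\{\chi:\ \chi|_{\det S}=1\}.
\end{equation}
If $\chi$ is trivial on $\det S$, let $A_\chi$ act on the component $\pi(g)\bar\pi$ of $\pi$ as the scalar $\chi(\det g)$; this is well defined, and $A_\chi\pi(h)=\chi(\det h)\pi(h)A_\chi$ for $h\in G$, so $A_\chi$ is an isomorphism $\pi\to\pi\otimes\chi$. Conversely, let $\chi\in X$ and let $A_\chi:\pi\to\pi\otimes\chi$ be an isomorphism. It is $\bar G$-linear, so by multiplicity-freeness it acts on $\bar\pi$ as a nonzero scalar. For $h\in S$ the operator $\pi(h)$ preserves $\bar\pi$, and $A_\chi\pi(h)=\chi(\det h)\pi(h)A_\chi$ on $\bar\pi$ gives $\chi(\det h)=1$.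

We fix isomorphisms $A_\chi$ for $\chi\in X$. They commute with each other, because $\operatorname{End}_{\bar G}(\pi)$ is commutative. We draw two consequences from \eqref{eq:X}. First, the unramified elements of $X$ are the characters of $F^\times/\mathfrak o^\times\det S\simeq\mathbb Z/v(\det S)$, and there are $N/e_{\bar\pi}$ of them, so
\begin{equation}\label{eq:vS}
v(\det S)=(N/e_{\bar\pi})\,\mathbb Z ,
\end{equation}
and this contains $N$, since $F^\times\subset S$. Second, the group $X_0$ of restrictions to $\mathfrak o^\times$ of elements of $X$ is the dual of the finite group $\mathfrak o^\times/(\mathfrak o^\times\cap\det S)$, because characters of subgroups of the finite abelian group $F^\times/\det S$ extend.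

\medskip
\textbf{Step 1.} \emph{For a character $\chi_0$ of $\mathfrak o^\times$ the following are equivalent: {\rm(i)} $\chi_0\in X_0$; {\rm(ii)} $\rho\chi_0\simeq\rho$; {\rm(iii)} $\operatorname{Hom}_K(\rho\chi_0,\pi)\ne0$.}

(i)$\Rightarrow$(ii): Let $\chi\in X$ extend $\chi_0$. An irreducible $\pi'$ contains $\rho\chi_0$ if and only if $\pi'\otimes\chi^{-1}$ contains $\rho$, that is, $\pi'\simeq\pi\otimes\chi\nu\simeq\pi\otimes\nu$ with $\nu$ unramified. So $\rho\chi_0$ has the property characterizing $\rho$ in (P), and $\rho\chi_0\simeq\rho$. (ii)$\Rightarrow$(iii) is clear. (iii)$\Rightarrow$(i): Extend $\chi_0$ to a character $\chi$ of $F^\times$. Then $\pi\otimes\chi^{-1}$ contains $\rho$, so $\pi\otimes\chi^{-1}\simeq\pi\otimes\nu$ with $\nu$ unramified. Thus $\chi\nu\in X$, and it restricts to $\chi_0$.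

\medskip
\textbf{Step 2: $\rho|_{\bar K}$ is multiplicity-free with $|X_0|$ components, each occurring exactly once in $\pi|_{\bar K}$.} Let $W\subset\pi$ be the unique $K$-subspace isomorphic to $\rho$. The space $\operatorname{Hom}_{\bar K}(\rho,\pi)$ is finite-dimensional, since $\pi|_{\bar G}$ is a finite sum of admissible representations. The group $K$ acts on it by $f\mapsto\pi(k)f\rho(k)^{-1}$, smoothly and through $K/\bar K\simeq\mathfrak o^\times$, so it is the sum of its eigenspaces, and the eigenspace for $\chi_0$ is $\operatorname{Hom}_K(\rho\chi_0,\pi)$. By Step 1, this eigenspace is zero for $\chi_0\notin X_0$. For $\chi_0\in X_0$ it is one-dimensional by Step 1 and (P), and the image of a nonzero element is a copy of $\rho\chi_0\simeq\rho$, that is, $W$. So every $\bar K$-map $\rho\to\pi$ has image in $W$, and $\dim\operatorname{End}_{\bar K}(W)=|X_0|$.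

It remains to see that $\operatorname{End}_{\bar K}(W)$ is commutative. For $\chi\in X$, the relation $\pi(k)A_\chi=\chi(\det k)^{-1}A_\chi\pi(k)$ shows that $A_\chi W$ is a $K$-subspace isomorphic to a twist of $\rho$ by an element of $X_0$, hence to $\rho$; so $A_\chi W=W$. The same relation shows that $A_\chi|_W$ is a nonzero element of the eigenspace of $\operatorname{End}_{\bar K}(W)$ for the character $\chi^{-1}|_{\mathfrak o^\times}$ of $K/\bar K$. As $\chi$ runs over $X$ these characters run over $X_0$, and the eigenspaces are one-dimensional. So the operators $A_\chi|_W$ span $\operatorname{End}_{\bar K}(W)$, and they commute.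

Therefore $\rho|_{\bar K}=\bigoplus_{\tau\in T}\tau$ with pairwise non-isomorphic $\tau$ and $|T|=|X_0|$. As $\rho$ is irreducible, $K$ permutes $T$ transitively. A $\bar K$-map $\tau\to\pi$, composed with the projection $\rho\to\tau$, has image in $W$; so $\tau$ occurs exactly once in $\pi|_{\bar K}$. Hence it occurs in exactly one component of $\pi|_{\bar G}$, which we call $\bar\pi_\tau$.

\medskip
\textbf{Step 3: $(\bar K,\tau)$ is typical for $\bar\pi_\tau$.} \emph{More precisely, if $\pi'$ is an irreducible representation of $G$ whose restriction to $\bar K$ contains $\tau$, then $\pi'\simeq\pi\otimes\chi$ for some character $\chi$ of $F^\times$.} Indeed $\operatorname{Hom}_{\bar K}(\rho,\pi')\ne0$. As in Step 2 this is a smooth representation of $\mathfrak o^\times$, so $\pi'|_K$ contains $\rho\chi_0$ for some $\chi_0$. Extending $\chi_0$ to $F^\times$ and using (P), we see that $\pi'$ is a twist of $\pi$. Now let $\bar\pi'$ be an irreducible representation of $\bar G$ containing $\tau$. By (R) it is a component of some $\pi'|_{\bar G}$ with $\pi'$ irreducible, and $\pi'|_{\bar G}\simeq\pi|_{\bar G}$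 by what we just proved. So $\bar\pi'$ is a component of $\pi|_{\bar G}$ that contains $\tau$, hence $\bar\pi'\simeq\bar\pi_\tau$.

\medskip
\textbf{Step 4: the choice of $\pi$ does not matter.} Let $\pi''$ be another supercuspidal representation of $G$ with $\pi''|_{\bar G}\supset\bar\pi$. By (R), $\bar\pi\simeq{}^g\bar\pi_\tau$ for some $g\in G$ and $\tau\in T$, so $\pi''\simeq{}^{g^{-1}}\pi''$ contains $\bar\pi_\tau$ and hence $\tau$. By Step 3, $\pi''\simeq\pi\otimes\chi$. Its Pa\v{s}k\=unas type on $K$ is $\rho\chi_0$ with $\chi_0=\chi|_{\mathfrak o^\times}$, which has the same restriction to $\bar K$ as $\rho$; likewise on ${}^gK$ for every $g\in G$.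

\medskip
\textbf{Step 5: $\tau\mapsto\bar\pi_\tau$ is injective.} Let $Y=\{\bar\pi_\tau:\tau\in T\}$, a set of isomorphism classes. Since ${}^k\bar\pi_\tau\simeq\bar\pi_{{}^k\tau}$ for $k\in K$ and $K$ is transitive on $T$, the set $Y$ is a single $K$-orbit, and
\[
|Y|=[K:K\cap S]=[\mathfrak o^\times:\mathfrak o^\times\cap\det S]=|X_0|=|T| .
\]
So the surjection $T\to Y$ is a bijection.

\medskip
\textbf{Step 6: counting.} By Lemma~\ref{lem:lattices} and the remark after it, a standard archetype is the class of a pair $({}^g\bar K,{}^g\tau)$ with $g\in G$, $\tau\in T$. By Step 3 such a pair is typical for ${}^g\bar\pi_\tau$. So it defines an archetype of $\bar\pi$ if and only if ${}^g\bar\pi_\tau\simeq\bar\pi$, that is, $\bar\pi_\tau\simeq{}^{g^{-1}}\bar\pi$. By Step 5, for a given $g$ there is exactly one such $\tau$ if ${}^{g^{-1}}\bar\pi\in Y$, and none otherwise.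

Next we sort the pairs up to $\bar G$-conjugacy. By Lemma~\ref{lem:lattices} the normalizer of $\bar K$ in $G$ is $F^\times K$. So $x\in\bar G$ carries ${}^g\bar K$ to ${}^h\bar K$ if and only if $xg=hzk$ with $z\in F^\times$ and $k\in K$. Given $g$ and $h$, such $x,z,k$ exist if and only if $\det g\in\det h\cdot(F^\times)^N\cdot\mathfrak o^\times$, that is, $v(\det g)\equiv v(\det h)\pmod N$. In that case $x$ carries $({}^g\bar K,{}^g\tau)$ to $({}^h\bar K,{}^h({}^k\tau))$, with ${}^k\tau$ again isomorphic to an element of $T$. So for each residue class of $v(\det g)$ modulo $N$ it suffices to consider one fixed $g$, and different residue classes give different archetypes. For a fixed $g$, non-isomorphic representations of ${}^g\bar K$ give distinct classes, since ${}^g\bar K$ is its own normalizer in $\bar G$. Hence each residue class modulo $N$ contributes one standard archetype or none, according to whether ${}^{g^{-1}}\bar\pi\in Y$ or not.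

By (R) there is $g_0\in G$ with ${}^{g_0^{-1}}\bar\pi\in Y$. As $Y$ is a $K$-orbit, ${}^{g^{-1}}\bar\pi\in Y$ if and only if $g^{-1}\in Kg_0^{-1}S$. Since $S=\det^{-1}(\det S)$, this condition reads $\det g\in\det g_0\cdot\mathfrak o^\times\cdot\det S$. By \eqref{eq:vS} it amounts to
\[
v(\det g)\in v(\det g_0)+(N/e_{\bar\pi})\,\mathbb Z .
\]
This describes exactly $e_{\bar\pi}$ residue classes modulo $N$. So there are exactly $e_{\bar\pi}$ standard archetypes.

\medskip
\textbf{Step 7: conjugacy.} Let $({}^g\bar K,{}^g\tau)$ and $({}^h\bar K,{}^h\tau')$ represent standard archetypes of $\bar\pi$. Choose $k\in K$ with ${}^k\tau\simeq\tau'$. Then $hkg^{-1}$ carries ${}^g\bar K$ to ${}^{hk}\bar K={}^h\bar K$ and ${}^g\tau$ to ${}^{hk}\tau\simeq{}^h\tau'$.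

\medskip
So $\bar\pi$ has at least $e_{\bar\pi}$ archetypes. If all of them are standard, both assertions of the conjecture hold for $\bar\pi$; if some archetype is not standard, there are more than $e_{\bar\pi}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BushnellHenniart}
Bushnell and Henniart, \emph{The Local Langlands Conjecture for GL(2)}.

\bibitem{Carayol}
Carayol, \emph{Ann. Sci. ENS} \textbf{17} (1984).

\bibitem{GelbartKnapp}
Gelbart and Knapp, \emph{Indiana Univ. Math. J.} \textbf{31} (1982).

\bibitem{Latham}
Peter Latham, \emph{Unicity of types for supercuspidal representations of p-adic SL(2)}, arXiv:1412.2552 (2014).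

\bibitem{Paskunas}
Pa\v{s}k\=unas, \emph{Unicity of types for supercuspidal representations of $GL_N$}, Proc. London Math. Soc. (3) \textbf{91} (2005).

\bibitem{Tadic}
Tadi\'c, \emph{Pacific J. Math.} \textbf{152} (1992).

\end{thebibliography}

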